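\title{Coarse tangent fields for disjoint balls in the plane}

\begin{abstract}
Given any family of pairwise disjoint disks in the plane, we assign a direction to each disk so that every rectifiable curve is nearly parallel to the assigned direction near the disks that it meets, except for disks whose diameters sum to at most a constant times the length of the curve. One assignment works for every accuracy $\epsilon>0$ and every inflation factor $A>1$, with constants that depend only on $A$ and $\epsilon$. This answers affirmatively a question of David, Eriksson-Bique and Schul. For fixed $\epsilon$ the construction gives hyperplane fields in $\mathbb R^n$. Examples show that one cannot take $A=1$, that disjointness cannot be dropped, and that in $\mathbb R^3$ planes cannot be replaced by lines.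
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A curve of finite length is close to a line at most places and scales; the traveling salesman theorem, recalled in Section~\ref{sec:fixed}, makes this quantitative. The line depends on the curve. We ask whether, once the places and scales are prescribed by a family of balls, the \emph{direction} of the line can be chosen in advance, the same for all curves.

\subsection{Definitions}
Balls in $\mathbb R^n$ may be open or closed; $c_B$ and $r_B>0$ are the center and the radius of $B$, and $AB$ is the concentric ball of radius $Ar_B$. Let $\mathcal F$ be a family of balls. A \emph{line field} on $\mathcal F$ is any map $\tau$ that assigns to each $B\in\mathcal F$ a line $\tau(B)$ through the origin; a \emph{hyperplane field} assigns a hyperplane through the origin. In the plane the two notions coincide, and we write $\mathcal L_1$ for the set of lines through the origin of $\mathbb R^2$. For a rectifiable curve $\Gamma$, a ball $B\in\mathcal F$ and $A\ge1$ put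
\[
\theta^\tau_\Gamma(AB)=\sup_{x,y\in\Gamma\cap AB}\frac{\operatorname{dist}(y-x,\tau(B))}{\operatorname{diam}(\Gamma\cap AB)}
\]
if $\Gamma\cap AB$ has at least two points, and $\theta^\tau_\Gamma(AB)=0$ otherwise. This number measures how far the part of $\Gamma$ in $AB$ is from being aligned with $\tau(B)$, relative to its own size. It lies in $[0,1]$ because $0\in\tau(B)$, and if $\Gamma\cap AB$ is a nondegenerate segment it is the sine of the angle between the segment and $\tau(B)$. For $\epsilon>0$ let
\[
\Sigma^\tau_{A,\epsilon}(\Gamma)=\sum\Big\{\operatorname{diam}B:\ B\in\mathcal F,\ \Gamma\cap B\ne\emptyset,\ \operatorname{diam}B\le\operatorname{diam}\Gamma,\ \theta^\tau_\Gamma(AB)>\epsilon\Big\}.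
\]
The field $\tau$ is a \emph{coarse $\epsilon$-tangent field for $\mathcal F$ with inflation $A$} if there is a constant $C$ with
\[
\Sigma^\tau_{A,\epsilon}(\Gamma)\le C\,\ell(\Gamma)\qquad\text{for every rectifiable curve }\Gamma,
\]
where $\ell(\Gamma)$ is the length of $\Gamma$. It is a \emph{coarse tangent field with inflation $A$} if this holds for every $\epsilon>0$, with $C=C(\epsilon)$. Only $\epsilon\in(0,1)$ matters, since $\theta\le1$. The restriction $\operatorname{diam}B\le\operatorname{diam}\Gamma$ is needed: otherwise a very short segment through $c_B$ orthogonal to $\tau(B)$ violates the bound. The following problem is posed in \cite{DES}.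

\medskip\noindent\textbf{Problem.} \emph{Let $\mathcal F$ be a family of pairwise disjoint balls contained in $[0,1]^2$. Does $\mathcal F$ admit a coarse tangent field $\tau\colon\mathcal F\to\mathcal L_1$ with some inflation $A>1$? Here $A$, $\tau$ and the constants $C(\epsilon)$ may depend on $\mathcal F$.}

\medskip
It does not matter whether $\ell(\Gamma)$ means the Hausdorff measure $\mathcal H^1(\Gamma)$ or the length of a parametrization. We use only that $\Gamma$ is compact and connected, that $\mathcal H^1(\Gamma)\le\ell(\Gamma)$, and that there is a continuous surjection $\gamma\colon[0,1]\to\Gamma$ of length $\Lambda\le2\ell(\Gamma)$. The last property is trivial for the length of a parametrization. For $\ell=\mathcal H^1$ it is the standard fact that a compact connected set of finite $\mathcal H^1$-measure is the image of a closed path of length at most $2\mathcal H^1$; see for example \cite{AO}. The value $2$ plays no role.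

One consequence of disjointness is used throughout. Comparing volumes gives:
\begin{itemize}
\item[(V)] \emph{a ball of radius $R$ in $\mathbb R^n$ contains at most $(R/r)^n$ disjoint balls of radius at least $r$.}
\end{itemize}
In particular a disjoint family is countable.

\subsection{Simple cases}
If all disks of a disjoint family have the same radius $r$, then every map $\tau$ works. Indeed, let $\Gamma$ meet $B$ and have diameter at least $2r$. Either $\Gamma\subset 2B$, or the $1$-Lipschitz function $|x-c_B|$ takes all values in $(r,2r)$ on $\Gamma\cap 2B$; in both cases $\mathcal H^1(\Gamma\cap2B)\ge r$. If $x\in 2B$, then $B$ lies in the disk of radius $3r$ about $x$, so by (V) a point lies in at most $9$ of the disks $2B$. Hence the diameters of all these disks sum to at most $18\,\ell(\Gamma)$. The problem is therefore about infinitely many scales, where this bound may be lost once per scale. This does happen.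

\begin{example}\label{ex:tangent}
For coprime integers $0<p<q$ let $D_{p/q}$ be the closed disk with center $(\frac pq,\frac1{4q^2})$ and radius $\frac1{4q^2}$. It lies in $[0,1]^2$ and touches the horizontal axis at $(\frac pq,0)$. Two closed disks of radii $r,r'$ that touch the axis from above at $x,x'$ are disjoint if $(x-x')^2+(r-r')^2>(r+r')^2$, that is, if $(x-x')^2>4rr'$. Here $(\frac pq-\frac{p'}{q'})^2\ge\frac1{q^2q'^2}>\frac1{4q^2q'^2}=4rr'$, so the disks are disjoint. A prime $q$ contributes $q-1$ disks of diameter $\frac1{2q^2}$, in total at least $\frac1{4q}$, and the reciprocals of the primes have infinite sum. Thus the segment $[0,1]\times\{0\}$ meets disks of infinite total diameter. For $A>1$, a coarse $\epsilon$-tangent field must make an angle of sine at most $\epsilon$ with the horizontal on all these disks, outside a subfamily of finite total diameter.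
\end{example}

So curves do impose directions, and a field fails to exist if transversal curves impose conflicting directions on too many balls. The simplest way to produce a conflict is to average. A horizontal or vertical unit segment in uniformly random position in $[0,1]^2$ meets a disk $B$ with probability $2r_B$, and $\tau(B)$ cannot be aligned with both orientations, so any $\tau$ is defeated when $\sum r_B^2=\infty$; this is Theorem~\ref{thm:sharp}(b) below. For disjoint disks $\sum\pi r_B^2\le1$, and the random segment meets disks of expected total diameter $\sum(2r_B)^2\le4/\pi$. A typical segment then imposes nothing, only exceptional curves like the one in Example~\ref{ex:tangent} do, and one may guess that the answer is yes. The task is to read off from $\mathcal F$ alone the direction in which exceptional curves can pass a given disk.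

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\mathcal F$ be any family of pairwise disjoint balls in $\mathbb R^2$. There is a map $\tau\colon\mathcal F\to\mathcal L_1$ which, for every $A>1$, is a coarse tangent field for $\mathcal F$ with inflation $A$, with constants $C=C(A,\epsilon)$ independent of $\mathcal F$.
\end{theorem}

Most of the work goes into a statement for one value of $\epsilon$, which holds in all dimensions.

\begin{theorem}\label{thm:fixed}
Let $n\ge2$, let $\mathcal F$ be a family of pairwise disjoint balls in $\mathbb R^n$ and let $\epsilon\in(0,1)$. There is a hyperplane field $\tau_\epsilon$ on $\mathcal F$, depending only on $\mathcal F$ and $\epsilon$, such that for every $A>1$ and every rectifiable curve $\Gamma$,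
\[
\Sigma^{\tau_\epsilon}_{A,\epsilon}(\Gamma)\le C(n,A,\epsilon)\,\ell(\Gamma).
\]
\end{theorem}

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] Some disjoint family of disks in $[0,1]^2$ admits no coarse $\frac12$-tangent field with inflation $A=1$.
\item[(b)] The family of the disks inscribed in all dyadic subsquares of $[0,1]^2$ admits no coarse $\frac12$-tangent field for any $A\ge1$.
\item[(c)] Some disjoint family of balls in $[0,1]^3$ admits no line field that is a coarse $\frac12$-tangent field, for any $A>1$.
\end{itemize}
\end{theorem}

The field $\tau_\epsilon(B)$ is tangent to the smallest much larger ball of $\mathcal F$ that is very close to $B$ relative to its own size. A curve that passes $B$ transversally to this direction either runs into that larger ball, and disjointness limits how often this can happen, or turns at an intermediate scale, which costs length. Section~\ref{sec:field} defines the field and treats a segment by hand. Section~\ref{sec:graph} handles curves that do not turn, namely graphs of small slope. Section~\ref{sec:curve} cuts a general curve into such graphs, and Section~\ref{sec:fixed}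 proves Theorem~\ref{thm:fixed}. Section~\ref{sec:one} merges the fields $\tau_\epsilon$ into one, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}, which is not used elsewhere.

\section{The field, and the case of a segment}\label{sec:field}

Suppose that a unit segment meets disjoint disks of very large total diameter. The chords that the disks cut on the segment are disjoint, so their lengths sum to at most $1$: weighted by diameter, most disks are only grazed. Next, fix a small $\delta$ and mark on the segment, where it meets a disk $B$, an interval of length about $\delta r_B$. These intervals have large total length, so they overlap heavily, and by (V) disks of comparable size cannot cause this. Hence most disks $B$ sit within distance $\delta r_{B_1}$ of a much larger disk $B_1$ which the segment grazes there. A line that grazes $B_1$ near $B$ is almost tangent to $B_1$ near $B$, and this direction is determined by $\mathcal F$.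

\subsection{Definition of $\tau_\epsilon$}
Let $\mathcal F$ be a disjoint family of balls in $\mathbb R^n$. We write hyperplanes as $\tau(B)=\nu(B)^\perp$ with $|\nu(B)|=1$, so that $\operatorname{dist}(z,\tau(B))=|\nu(B)\cdot z|$. Fix $\epsilon\in(0,1)$ until the end of Section~\ref{sec:fixed} and put
\[
s=\frac\epsilon4,\qquad \delta=\frac{s^2}{128},\qquad L=\frac3\delta .
\]
The set of \emph{large neighbors} of $B\in\mathcal F$ is
\[
\mathcal N(B)=\{B_1\in\mathcal F:\ r_{B_1}\ge Lr_B,\ \operatorname{dist}(B,B_1)\le\delta r_{B_1}\}.
\]
If $\mathcal N(B)\ne\emptyset$, it has an element of minimal radius: for each $R$, the elements of radius at most $R$ have radius at least $Lr_B$ and lie in a bounded set, so by (V) there are finitely many. Choose such an element $B^*$, the \emph{guide} of $B$. Since $c_B\notin B^*$ we have $|c_B-c_{B^*}|\ge r_{B^*}$, and we set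
\[
\nu(B)=\frac{c_B-c_{B^*}}{|c_B-c_{B^*}|}.
\]
If $\mathcal N(B)=\emptyset$, we say that $B$ has no guide and let $\nu(B)$ be any unit vector. Finally $\tau_\epsilon(B)=\nu(B)^\perp$; see Figure~\ref{fig:guide}. The minimality of the guide will be used only through the following restatement of it.
\begin{itemize}
\item[(S)] \emph{If $B,B''\in\mathcal F$, $r_{B''}\le r_B/L$ and $\operatorname{dist}(B,B'')\le\delta r_B$, then $B''$ has a guide, and the guide has radius at most $r_B$.}
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\draw (2,0) arc (0:180:2);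
\fill (0,0) circle (0.03) node[left] {$c_{B^*}$};
\node at (-1.1,0.7) {$B^*$};
\draw (50:2.3) circle (0.2);
\node at (1.42,2.17) {$B$};
\draw[dotted] (0,0) -- (50:2.3);
\draw[->] (50:2.3) -- (50:3.2) node[right] {$\nu(B)$};
\draw[dashed] (50:2.3) ++(140:1.3) -- ++(-40:2.6) node[right] {direction $\tau_\epsilon(B)$};
\draw (-2.2,1.65) -- (3,1.65);
\draw[very thick] (-1.13,1.65) -- (1.13,1.65);
\end{tikzpicture}
\caption{A small disk $B$ close to a much larger disk $B^*$, its guide, receives the direction tangent to $B^*$ (dashed). A line through $B$ that is transversal to this direction cuts a chord of $B^*$ (thick) of length comparable to the radius of $B^*$.}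
\label{fig:guide}
\end{figure}

\subsection{A model computation}\label{sec:model}
Let $n=2$, let all radii belong to $\{L^{-k}:k\ge0\}$, and let $\Gamma=[0,1]\times\{0\}$. For $A>1$ and a disk $B$ that meets $\Gamma$ we have $\theta_\Gamma^{\tau_\epsilon}(AB)=|\nu(B)\cdot e_1|$ with $e_1=(1,0)$. We bound the total radius of the family $\mathcal H$ of disks that meet $\Gamma$ and satisfy $|\nu(B)\cdot e_1|\ge s$, independently of the number of scales.

\emph{Shadows.} For $B\in\mathcal H$ pick $(x_B,0)\in B\cap\Gamma$, and let the shadow $S_B$ be the open interval of length $\delta r_B/2$ centered at $x_B$. If $x\in S_B$, then $(x,0)\in 2B$, so a point $x$ lies in at most $9$ shadows of disks of one given radius. If $S_B\cap S_{B''}\ne\emptyset$ and $r_{B''}<r_B$, then $r_{B''}\le r_B/L$ and $\operatorname{dist}(B,B'')\le|x_B-x_{B''}|\le\delta r_B/2$, so by (S) the disk $B''$ has a guide of radius at most $r_B$. This cannot happen if $B''$ has no guide. It cannot happen either if $B$ and $B''$ have the same guide $B_1$, because $r_B<r_{B_1}$. So among the disks without guide, and among the disks with one given guide, shadows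 overlap at most $9$ times. Shadows of disks without guide lie in an interval of length $2$, so these disks have total radius at most $36/\delta$. If $B^*=B_1$ has center $c_1$ and radius $r_1$, then $|(x_B,0)-c_1|\le r_1+\delta r_1+2r_B\le(1+2\delta)r_1$. Hence the shadows of the disks guided by $B_1$ lie in an interval of length $3r_1$, and these disks have total radius at most $54\,r_1/\delta$.

\emph{Chords.} It remains to sum the radii of the guides, and only here does the direction enter. Let $B\in\mathcal H$ have guide $B_1$. Then $|c_B-c_1|\le(1+\delta+\frac1L)r_1$. The horizontal line through $c_B$ has distance $|c_B-c_1|\sqrt{1-(\nu(B)\cdot e_1)^2}\le|c_B-c_1|(1-\frac{s^2}2)$ from $c_1$, and the axis is within $r_B\le r_1/L$ of that line. So the axis has distance at most $(1-\frac{s^2}2+\delta+\frac2L)r_1\le(1-\frac{s^2}4)r_1$ from $c_1$, and it cuts in $B_1$ a chord of length at least $2r_1\sqrt{1-(1-s^2/4)^2}\ge sr_1$. Chords of different guides are disjoint, and they lie within $3r_1\le3$ of $\Gamma$. Hence $\sum r_1\le7/s$, and $\sum_{\mathcal H}r_B\le\frac{36}\delta+\frac{54}\delta\cdot\frac7s$.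

The computation explains the choice $\delta\approx s^2$. A line through a point $z$ with $|z|=1+2\delta$, in a direction $u$ with $u\cdot z=s|z|$, has squared distance $(1+2\delta)^2(1-s^2)$ from the origin; for $\delta=s^2$ this exceeds $1$, and the line misses the unit disk. It also shows why the field must have codimension one: only the component of the direction along $\nu(B)$ drives the line into $B^*$.

\section{Balls near a graph of small slope}\label{sec:graph}

A curve that keeps almost the same direction through many scales need not stay near a line, but it stays near a graph of small slope. We extend the model computation to such graphs. Four things change: radii may be comparable without being equal; the graph drifts sideways on its way into the guide; the graph need only pass near a ball, because in Section~\ref{sec:curve} it will only approximate the curve; and a guide may be larger than the piece of graph, in which case the piece cannot pay for it.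

Throughout this section $u$ is a unit vector, $f\colon\mathbb R\to u^\perp$ is $\kappa$-Lipschitz with $\kappa\le\epsilon/64$, and $g(x)=xu+f(x)$. Thus $g(x)\cdot u=x$ and $|g(x)-g(x')|\le\sqrt{1+\kappa^2}\,|x-x'|$. Let $\mathcal H\subset\mathcal F$ be a family such that each $B\in\mathcal H$ comes with a number $x_B$ for which
\[
q_B=g(x_B)\quad\text{satisfies}\quad\operatorname{dist}(q_B,B)\le\tfrac\delta{16}r_B,\qquad\text{hence}\qquad |q_B-c_B|\le2r_B .
\]

\begin{proposition}\label{prop:graph}
Let $X\subset\mathbb R$ be an interval of length $D>0$. Assume that every $B\in\mathcal H$ has $r_B\le D$ and $x_B\in X$, and either has no guide or satisfies $|u\cdot\nu(B)|\ge s$. Then $\sum_{B\in\mathcal H}r_B\le C_0D$ with $C_0=C_0(n,\epsilon)$.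
\end{proposition}

The first lemma is the shadow argument. It does not involve directions.

\begin{lemma}[packing]\label{lem:pack}
Let $\mathcal S\subset\mathcal H$, $R>0$, and let $X'$ be an interval. Assume that every $B\in\mathcal S$ has $r_B\le R$ and $x_B\in X'$, and either has no guide or has $r_{B^*}>R$. Then $\sum_{B\in\mathcal S}r_B\le C_1(|X'|+R)$, where $C_1=4(4L^2)^n/\delta$.
\end{lemma}

\begin{proof}
Let $S_B=(x_B-\frac{\delta r_B}8,x_B+\frac{\delta r_B}8)$. Let $B,B''\in\mathcal S$ with $r_{B''}\le r_B/L$. If $\operatorname{dist}(B,B'')\le\delta r_B$, then by (S) the ball $B''$ has a guide of radius at most $r_B\le R$, against the assumption. So $\operatorname{dist}(B,B'')>\delta r_B$ and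
\[
|q_B-q_{B''}|\ge\delta r_B-\tfrac\delta{16}(r_B+r_{B''})\ge\tfrac78\delta r_B .
\]
Since $\sqrt{1+\kappa^2}\le\frac74$, this gives $|x_B-x_{B''}|\ge\frac12\delta r_B$. The half-lengths of $S_B$ and $S_{B''}$ sum to at most $\frac14\delta r_B$, so $S_B\cap S_{B''}=\emptyset$.

Fix $x\in\mathbb R$ and consider the balls $B\in\mathcal S$ with $x\in S_B$. If $r_0$ is the radius of one of them, all their radii lie in $(r_0/L,Lr_0)$. Each lies in the ball of center $g(x)$ and radius $4Lr_0$, because
\[
|g(x)-c_B|+r_B\le|g(x)-q_B|+2r_B+r_B\le\tfrac{\delta r_B}4+3r_B\le4Lr_0 .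
\]
By (V) there are at most $(4L^2)^n$ such balls. All $S_B$ lie in an interval of length $|X'|+\frac{\delta R}4$, so $\sum_{\mathcal S}\frac{\delta r_B}4=\sum_{\mathcal S}|S_B|\le(4L^2)^n(|X'|+\frac{\delta R}4)$.
\end{proof}

If $B\in\mathcal H$ has guide $B_1$ with center $c_1$ and radius $r_1$, then $r_B\le r_1/L$ and $|c_B-c_1|\le r_1+\delta r_1+r_B$, so
\begin{equation}\label{eq:near}
|q_B-c_1|\le r_1\big(1+\delta+\tfrac3L\big)=(1+2\delta)r_1 .
\end{equation}
The second lemma is the chord argument. Moving a distance about $sr_1$ in the direction $\pm u$ gains a depth of order $s^2r_1$ in $B_1$, while the graph drifts by about $\kappa sr_1$; this is why $\kappa$ must be a small multiple of $s$.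

\begin{lemma}[crossing]\label{lem:cross}
Let $B\in\mathcal H$ have guide $B_1$ of radius $r_1$, and let $|u\cdot\nu(B)|\ge s$. There is an interval $J\subset[x_B-\frac s2r_1,x_B+\frac s2r_1]$ of length $\frac s4r_1$ with $g(J)\subset B_1$.
\end{lemma}

\begin{proof}
Let $w=q_B-c_1=|c_B-c_1|\,\nu(B)+(q_B-c_B)$, and choose $\sigma=\pm1$ with $\sigma u\cdot\nu(B)\le-s$. Since $|c_B-c_1|\ge r_1$ and $\frac2L=\frac{s^2}{192}\le\frac s2$,
\[
w\cdot\sigma u\le-sr_1+2r_B\le-sr_1+\tfrac2Lr_1\le-\tfrac s2r_1 .
\]
Let $\lambda\in[\frac s4,\frac s2]$. On this interval $\lambda^2-s\lambda$ is decreasing, hence at most $-\frac3{16}s^2$. By \eqref{eq:near} and $(1+2\delta)^2\le1+8\delta=1+\frac{s^2}{16}$,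
\[
|w+\lambda r_1\sigma u|^2\le r_1^2\big[(1+2\delta)^2-s\lambda+\lambda^2\big]\le r_1^2\big[1-\tfrac{s^2}8\big],
\]
so $|w+\lambda r_1\sigma u|\le(1-\frac{s^2}{16})r_1$. Moreover $|f(x_B+\sigma\lambda r_1)-f(x_B)|\le\kappa\lambda r_1\le\frac{4s}{64}\cdot\frac s2r_1=\frac{s^2}{32}r_1$. Since $g(x_B+\sigma\lambda r_1)-c_1$ is the sum of these two vectors, its norm is less than $r_1$. Take $J=\{x_B+\sigma\lambda r_1:\frac s4\le\lambda\le\frac s2\}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:graph}]
The balls with no guide or with $r_{B^*}>D$ satisfy the assumptions of Lemma~\ref{lem:pack} with $R=D$ and $X'=X$, so their radii sum to at most $2C_1D$. Thus large guides need not be paid for.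

Group the remaining balls by their guide: for $B_1\in\mathcal F$ of radius $r_1\le D$ let $\mathcal H(B_1)=\{B\in\mathcal H:B^*=B_1\}$. For $B\in\mathcal H(B_1)$, \eqref{eq:near} gives $|x_B-c_1\cdot u|=|(q_B-c_1)\cdot u|\le2r_1$, so these $x_B$ lie in an interval of length $4r_1$. Lemma~\ref{lem:pack} with $R=r_1/L<r_1$ gives $\sum_{\mathcal H(B_1)}r_B\le5C_1r_1$.

For each $B_1$ with $\mathcal H(B_1)\ne\emptyset$ apply Lemma~\ref{lem:cross} to one ball of $\mathcal H(B_1)$ and call the interval $J_{B_1}$. As $g(J_{B_1})\subset B_1$ and $\mathcal F$ is disjoint, these intervals are disjoint. They lie within $\frac s2D\le\frac D8$ of $X$, hence in an interval of length $2D$. So $\sum_{B_1}\frac s4r_{B_1}\le2D$, and the proposition holds with $C_0=(2+40/s)C_1$.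
\end{proof}

\begin{remark}
For the disks of Example~\ref{ex:tangent} take $u=(1,0)$, $f=0$, $X=[0,1]$ and $x_B=p/q$. The proposition says that, outside a subfamily of total radius at most $C_0$, each disk has a guide and $\tau_\epsilon$ makes an angle of sine less than $s$ with the horizontal. The field finds the direction that the segment $[0,1]\times\{0\}$ requires.
\end{remark}

\section{Cutting a curve into graphs of small slope}\label{sec:curve}

To apply Proposition~\ref{prop:graph} to a curve we need graphs of slope at most $\epsilon/64$ that follow the curve at most places and scales, and whose sizes sum to at most a constant times the length. We cut the parameter interval into nested arcs and compare the polygons inscribed at successive scales. A refinement that adds little length leaves an arc almost straight, and a change of direction adds a definite amount of length. Both facts come from one identity: for a unit vector $u$ and $w\ne0$,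
\begin{equation}\label{eq:turn}
|w|-w\cdot u=\tfrac12|w|\,\Big|\frac w{|w|}-u\Big|^2 .
\end{equation}

Let $\Gamma$ be a rectifiable curve with $\operatorname{diam}\Gamma>0$, let $\gamma\colon[0,1]\to\Gamma$ be a continuous surjection of length $\Lambda\le2\ell(\Gamma)$, and put $\rho_k=4^{-k}\operatorname{diam}\Gamma$.

\subsection{Nested arcs}
We construct finite partitions $\mathcal P_0,\mathcal P_1,\dots$ of $[0,1]$ into nondegenerate closed intervals with disjoint interiors, called \emph{arcs}, such that
\begin{equation}\label{eq:diam}
\rho_k\le\operatorname{diam}\gamma(I)\le4\rho_k\qquad(I\in\mathcal P_k).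
\end{equation}
Let $\mathcal P_0=\{[0,1]\}$. Given $I=[a,b]\in\mathcal P_k$, put $t_0=a$ and let $t_{i+1}$ be the first $t\in(t_i,b]$ with $|\gamma(t)-\gamma(t_i)|=\rho_{k+1}$, as long as there is one. Each step uses length at least $\rho_{k+1}$, so the process stops at some $t_N$, and $|\gamma-\gamma(t_N)|<\rho_{k+1}$ on $[t_N,b]$ by continuity. We have $N\ge2$: otherwise all of $\gamma(I)$ is at distance less than $2\rho_{k+1}=\rho_k/2$ from $\gamma(a)$, and the compact set $\gamma(I)$ has diameter less than $\rho_k$. The \emph{children} of $I$ are the $N$ intervals $[t_{i-1},t_i]$ for $1\le i<N$ and $[t_{N-1},b]$; the remainder $[t_N,b]$, whose image may be tiny, is joined to the last step. Each child contains two consecutive $t_{i-1},t_i$, and its image lies in the closed ball of radius $2\rho_{k+1}$ about $\gamma(t_{i-1})$. So \eqref{eq:diam} holds for the set $\mathcal P_{k+1}$ of all children.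

An arc in $\mathcal P_k$ has \emph{level} $k$. Write $I=[a_I,b_I]$, $\Delta_I=\gamma(b_I)-\gamma(a_I)$, and $\hat I$ for the parent of $I$. Since every arc has at least two children, arcs of different levels are different, and $I\subset M$ holds exactly when $M$ is $I$ or an ancestor of $I$. To avoid ambiguity at endpoints we say that $I$ \emph{owns} $t$ if $a_I\le t<b_I$. Each $t\in[0,1)$ is owned by exactly one arc of each level, and these arcs form a decreasing chain.

\subsection{Excess length}
For $m\ge1$ and $I\in\mathcal P_k$ let
\[
e_m(I)=\sum_{J\in\mathcal P_{k+m},\,J\subset I}|\Delta_J|-|\Delta_I| ,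
\]
the length gained by refining the chord of $I$ through $m$ levels. By the triangle inequality $0\le e_1(I)\le e_2(I)\le\cdots$. The inscribed polygons have lengths $\Lambda_k=\sum_{I\in\mathcal P_k}|\Delta_I|\le\Lambda$, and $\sum_{I\in\mathcal P_k}e_m(I)=\Lambda_{k+m}-\Lambda_k$. Since $\sum_{k=0}^{K}(\Lambda_{k+m}-\Lambda_k)=\sum_{j=0}^{m-1}(\Lambda_{K+1+j}-\Lambda_j)\le m\Lambda$ for all $K$,
\begin{equation}\label{eq:excess}
\sum_{k\ge0}\sum_{I\in\mathcal P_k}e_m(I)\le m\Lambda .
\end{equation}
The excess also controls the number $N$ of children of $I\in\mathcal P_k$. All children but the last have $|\Delta_J|=\rho_{k+1}$, so $(N-1)\rho_{k+1}\le e_1(I)+|\Delta_I|\le e_m(I)+4\rho_k$, and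
\begin{equation}\label{eq:children}
\sum_{J\text{ child of }I}\operatorname{diam}\gamma(J)\le4N\rho_{k+1}\le17\rho_k+4e_m(I).
\end{equation}

Fix the parameters
\[
\mu=\frac\epsilon{512},\qquad\zeta=\frac{\mu^2}{16},\qquad\kappa=4\mu=\frac\epsilon{128},\qquad m=\min\{j\ge1:16\cdot4^{-j}\le\zeta/2\}.
\]
An arc $I\in\mathcal P_k$ is \emph{good} if $e_m(I)\le\frac\zeta2\rho_k$ and \emph{bad} otherwise. By \eqref{eq:excess},
\begin{equation}\label{eq:bad}
\sum_{k\ge0}\ \sum_{I\in\mathcal P_k\text{ bad}}\rho_k\le\frac{2m}\zeta\Lambda .
\end{equation}
We look $m$ levels down, and not just one, so that the refined polygon follows the curve up to an error much smaller than $\zeta\rho_k$.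

\begin{lemma}[good arcs are almost straight]\label{lem:good}
Let $I\in\mathcal P_k$ be good. Then $|\Delta_I|\ge\rho_k/2$, so $u_I=\Delta_I/|\Delta_I|$ is defined. If $[t,t']\subset I$ contains a child of $I$, then $w=\gamma(t')-\gamma(t)$ is nonzero and $\big|\frac w{|w|}-u_I\big|\le\mu$.
\end{lemma}

\begin{proof}
Let $I=[a,b]$ and $a\le t\le t'\le b$. Among the left endpoints of the arcs of level $k+m$ in $I$, let $\alpha$ be the largest one that is at most $t$, and $\alpha'$ the largest one that is at most $t'$. Then $\alpha\le\alpha'$, and $\gamma(a),\gamma(\alpha),\gamma(\alpha'),\gamma(b)$ are vertices of the refined polygon in this order, so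
\[
|\gamma(\alpha)-\gamma(a)|+|\gamma(\alpha')-\gamma(\alpha)|+|\gamma(b)-\gamma(\alpha')|\le|\Delta_I|+e_m(I).
\]
By \eqref{eq:diam}, replacing $\alpha,\alpha'$ by $t,t'$ moves each of the two points by at most $4\rho_{k+m}$, and each occurs in two terms. Since $16\rho_{k+m}\le\frac\zeta2\rho_k$,
\begin{equation}\label{eq:three}
|\gamma(t)-\gamma(a)|+|\gamma(t')-\gamma(t)|+|\gamma(b)-\gamma(t')|\le|\Delta_I|+\zeta\rho_k .
\end{equation}
Choosing $t<t'$ with $|\gamma(t')-\gamma(t)|=\operatorname{diam}\gamma(I)\ge\rho_k$ gives $|\Delta_I|\ge(1-\zeta)\rho_k\ge\rho_k/2$.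

The three vectors in \eqref{eq:three} sum to $\Delta_I$, so their $u_I$-components sum to $|\Delta_I|$. Hence the three nonnegative numbers ``norm minus $u_I$-component'' sum to at most $\zeta\rho_k$, and in particular
\begin{equation}\label{eq:mono}
|\gamma(t')-\gamma(t)|-(\gamma(t')-\gamma(t))\cdot u_I\le\zeta\rho_k\qquad(a\le t\le t'\le b).
\end{equation}
If $[t,t']$ contains a child, it contains $\tilde t<\tilde t'$ with $|\gamma(\tilde t')-\gamma(\tilde t)|=\rho_{k+1}=\rho_k/4$. By \eqref{eq:mono} the increments of $\gamma$ over $[t,\tilde t]$, $[\tilde t,\tilde t']$, $[\tilde t',t']$ have $u_I$-components at least $-\zeta\rho_k$, $(\frac14-\zeta)\rho_k$, $-\zeta\rho_k$. So $|w|\ge w\cdot u_I\ge(\frac14-3\zeta)\rho_k\ge\rho_k/8$. By \eqref{eq:mono} again, $|w|-w\cdot u_I\le\zeta\rho_k\le8\zeta|w|$, and \eqref{eq:turn} gives $|\frac w{|w|}-u_I|^2\le16\zeta=\mu^2$.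
\end{proof}

\subsection{Trees of arcs with one direction}
Along a long chain of good arcs the direction $u_I$ can rotate slowly. We therefore group good arcs into trees and compare each direction with that of the top of its tree, starting a new tree when the difference exceeds $\mu$.

Fix $K\ge0$ and consider only arcs of level at most $K$. For good $I$ define an arc $T(I)\supset I$ by recursion on the level:
\begin{itemize}
\item if $I=[0,1]$ or $\hat I$ is bad, then $T(I)=I$;
\item if $\hat I$ is good and $|u_I-u_{T(\hat I)}|\le\mu$, then $T(I)=T(\hat I)$;
\item if $\hat I$ is good and $|u_I-u_{T(\hat I)}|>\mu$, then $T(I)=I$, and $I$ is called \emph{turned}.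
\end{itemize}
A \emph{top} is a good arc $T$ with $T(T)=T$. By induction every $T(I)$ is a top. For a top $T$ let $\mathcal R_T=\{I:T(I)=T\}$. These families are disjoint, their arcs are good and satisfy $|u_I-u_T|\le\mu$. If $I\in\mathcal R_T$ and $I\ne T$, then $I$ falls under the second case, so $\hat I\in\mathcal R_T$. Therefore
\begin{equation}\label{eq:tree}
I\in\mathcal R_T,\quad I\subset M\subset T,\quad M\text{ an arc}\quad\Longrightarrow\quad M\in\mathcal R_T .
\end{equation}

\begin{lemma}[tops are summable]\label{lem:tops}
$\sum_{T\text{ top}}\operatorname{diam}\gamma(T)\le C_2\Lambda$, where $C_2$ depends only on $\epsilon$ and not on $K$.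
\end{lemma}

\begin{proof}
The arc $[0,1]$ contributes at most $\operatorname{diam}\Gamma\le\Lambda$. By \eqref{eq:children}, \eqref{eq:bad} and \eqref{eq:excess}, tops with a bad parent contribute at most $(34m/\zeta+4m)\Lambda$.

A turned top is charged to the length gained inside the tree from which it turned away. For a top $T$ let $\mathcal E_T$ consist of the arcs $J\notin\mathcal R_T$ of level at most $K$ with $\hat J\in\mathcal R_T$, and of the arcs of level $K$ in $\mathcal R_T$. For $t\in[a_T,b_T)$ follow the chain of arcs that own $t$ from $T$ down to level $K$. By \eqref{eq:tree} the chain does not return to $\mathcal R_T$ after leaving it, so exactly one of its arcs is in $\mathcal E_T$: the first one outside $\mathcal R_T$, or the last one if there is none. Thus $\mathcal E_T$ partitions $T$, and $\sum_{J\in\mathcal E_T}\Delta_J=\Delta_T$. We compute $E_T=\sum_{J\in\mathcal E_T}|\Delta_J|-|\Delta_T|$ in two ways.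

First, sum $e_1(I)$ over the arcs $I\in\mathcal R_T$ of level less than $K$. Each such $I\ne T$ contributes $|\Delta_I|$ as a child of $\hat I$ and $-|\Delta_I|$ as a parent, and what remains is $E_T$; if $T$ has level $K$, both the sum and $E_T$ vanish. As the trees are disjoint, $\sum_TE_T\le\sum_{k<K}(\Lambda_{k+1}-\Lambda_k)\le\Lambda$.

Second, $|\Delta_T|=\Delta_T\cdot u_T$ gives $E_T=\sum_{J\in\mathcal E_T}(|\Delta_J|-\Delta_J\cdot u_T)$, a sum of nonnegative terms. A turned top $J$ belongs to $\mathcal E_T$ for $T=T(\hat J)$, and by \eqref{eq:turn} its term is at least $\frac12\mu^2|\Delta_J|$. So the chords of the turned tops have total length at most $2\mu^{-2}\Lambda$. For good $J$ of level $k$, $\operatorname{diam}\gamma(J)\le4\rho_k\le8|\Delta_J|$ by Lemma~\ref{lem:good}, so turned tops contribute at most $16\mu^{-2}\Lambda$.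
\end{proof}

The curve itself need not be a graph over $T$, since nothing is known about it inside the arcs of $\mathcal E_T$. But the starting points of the arcs of $\mathcal R_T$ lie on a graph, and this describes the curve at the scales that occur in the tree.

\begin{lemma}[one graph per tree]\label{lem:graph}
For each top $T$ there is a $\kappa$-Lipschitz map $f_T\colon\mathbb R\to u_T^\perp$ whose graph $\{xu_T+f_T(x):x\in\mathbb R\}$ contains $\gamma(a_I)$ for all $I\in\mathcal R_T$.
\end{lemma}

\begin{proof}
Let $u=u_T$ and let $\mathcal C$ be the set of $w$ with $w\cdot u>0$ and $|w-(w\cdot u)u|\le\kappa\,w\cdot u$. It is closed under addition. Call $[t,t']$ a \emph{block} if, for some $M\in\mathcal R_T$, it is contained in $M$ and contains a child of $M$; every arc of $\mathcal R_T$ is a block. For a block, $w=\gamma(t')-\gamma(t)$ is nonzero and $|\frac w{|w|}-u|\le2\mu=\frac\kappa2$ by Lemma~\ref{lem:good} and $|u_M-u|\le\mu$. Hence $w\cdot u\ge(1-\frac\kappa2)|w|\ge\frac12|w|$, and, because $(w\cdot u)u$ is the point of $\mathbb Ru$ nearest to $w$,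
\[
|w-(w\cdot u)u|\le\big|w-|w|u\big|\le\tfrac\kappa2|w|\le\kappa\,w\cdot u .
\]
So $w\in\mathcal C$. Two left endpoints may be much closer to each other than the size of the smallest arc that contains both, namely when they lie on the two sides of a common endpoint $z$ of adjacent children. We then pass through $z$, using the following facts about arcs $I\subset M\subset T$ with $I\in\mathcal R_T$.
\begin{itemize}
\item[(i)] \emph{$[a_I,b_M]$ is a block.} Let $H$ be the smallest arc with $I\subset H\subset M$ and $b_H=b_M$; it is in $\mathcal R_T$ by \eqref{eq:tree}. If $H=I$, the interval is $I$. Otherwise $I$ lies in a child of $H$, which is not the last child by the minimality of $H$, so $[a_I,b_H]\subset H$ contains the last child.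
\item[(ii)] \emph{$[a_M,a_I]$ is a point or a block.} Let $a_M<a_I$ and let $H$ be the smallest arc with $I\subset H\subset M$ and $a_H=a_M$. Then $H\in\mathcal R_T$ and $H\ne I$, and $I$ lies in a child of $H$ that is not the first one by minimality. So $[a_H,a_I]\subset H$ contains the first child.
\end{itemize}

Let $I,I''\in\mathcal R_T$ with $a_I<a_{I''}$, and let $M$ be the smallest arc of level at most $K$ that owns both points. As $T$ owns both, $M\subset T$. The arcs $I''$ and $M$ own $a_{I''}$, so they are nested, and $a_M\le a_I<a_{I''}$ excludes $M\subset I''$. Thus $I''\subsetneq M$, so $M\in\mathcal R_T$ and $M$ has level less than $K$. By minimality $a_I$ and $a_{I''}$ are owned by different children $M'$ and $M''$ of $M$, with $M'$ to the left, and $I''\subset M''$. If $M'$ and $M''$ are not adjacent, $[a_I,a_{I''}]\subset M$ contains a child between them and is a block. Let them be adjacent. The arcs $I$ and $M$ own $a_I$, so they are nested. If $I\supset M$, then $a_I=a_M$, so $M'$ is the first child of $M$ and $[a_I,a_{I''}]\supset M'$ is a block. If $I\subsetneq M$, then $I\subset M'$, and with $z=b_{M'}=a_{M''}$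 the interval $[a_I,z]$ is a block by (i) and $[z,a_{I''}]$ is a point or a block by (ii). In all cases $\gamma(a_{I''})-\gamma(a_I)\in\mathcal C$.

Hence two distinct points $y,y'$ of the finite set $\{\gamma(a_I):I\in\mathcal R_T\}$ have $y\cdot u\ne y'\cdot u$, and their components in $u^\perp$ differ by at most $\kappa|y\cdot u-y'\cdot u|$. The set is the graph of a $\kappa$-Lipschitz map on a finite subset of $\mathbb R$. Interpolate linearly between consecutive points and extend by constants to the left and to the right. The result is continuous and piecewise affine with slopes of norm at most $\kappa$, hence $\kappa$-Lipschitz.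
\end{proof}

\section{Proof of Theorem~\ref{thm:fixed}}\label{sec:fixed}

The number $\theta^\tau_\Gamma(AB)$ depends on all of $\Gamma\cap AB$, which may consist of many strands, whereas Section~\ref{sec:curve} describes one arc at a time. The traveling salesman theorem closes this gap: for most balls $\Gamma\cap AB$ lies near a line, and then both $\theta$ and the direction of an arc near $B$ are determined by that line.

\subsection{Flat balls}
A dyadic cube is a set $Q=2^{-j}(z+[0,1)^n)$ with $j\in\mathbb Z$, $z\in\mathbb Z^n$. Let $l_Q$ be its side length and $3Q$ the closed concentric cube of side $3l_Q$. Put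
\[
\beta_\Gamma(Q)=\frac1{l_Q}\inf_W\sup_{x\in\Gamma\cap3Q}\operatorname{dist}(x,W),
\]
where $W$ ranges over all affine lines, and $\beta_\Gamma(Q)=0$ if $\Gamma\cap3Q=\emptyset$. The traveling salesman theorem (Jones \cite{Jones} for $n=2$, Okikiolu \cite{Oki} for all $n$) states that for connected $\Gamma\subset\mathbb R^n$,
\begin{equation}\label{eq:tst}
\sum_{Q\text{ dyadic}}\beta_\Gamma(Q)^2\,l_Q\le C_n\mathcal H^1(\Gamma).
\end{equation}

Fix $A>1$ and a rectifiable curve $\Gamma$, and put $\alpha=\min\{A-1,2\}$. For $\eta>0$ a ball $B$ is \emph{$\eta$-flat with direction $v$}, $|v|=1$, if some affine line parallel to $v$ is within distance $\eta r_B$ of every point of $\Gamma\cap AB$; it is \emph{$\eta$-flat} if this holds for some $v$.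

\begin{lemma}\label{lem:flat}
The balls $B\in\mathcal F$ that meet $\Gamma$ and are not $\eta$-flat have total radius at most $C_n'A^{n+1}\eta^{-2}\ell(\Gamma)$.
\end{lemma}

\begin{proof}
Let $Q_B\ni c_B$ be the dyadic cube with side in $[Ar_B,2Ar_B)$. Then $AB\subset3Q_B$, so $\beta_\Gamma(Q_B)\ge\eta r_B/l_{Q_B}\ge\eta/(2A)$ if $B$ is not $\eta$-flat. The balls with $Q_B=Q$ have radii in $(\frac{l_Q}{2A},\frac{l_Q}A]$ and lie in $3Q$, hence in a ball of radius $\frac32\sqrt n\,l_Q$. By (V) there are at most $(3\sqrt nA)^n$ of them. So the total radius is at most $\sum_Q(3\sqrt nA)^n\frac{l_Q}A\big(\frac{2A}\eta\big)^2\beta_\Gamma(Q)^2$, and \eqref{eq:tst} applies.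
\end{proof}

Flatness is measured against $r_B$, while $\theta$ is measured against $\operatorname{diam}(\Gamma\cap AB)$. The inflation $A>1$ makes the two comparable. For $A=1$ a curve that barely enters $B$ can point in any direction there at almost no cost, which is the mechanism of Theorem~\ref{thm:sharp}(a).

\begin{lemma}\label{lem:theta}
Let $\Gamma\cap B\ne\emptyset$ and $\operatorname{diam}B\le\operatorname{diam}\Gamma$, and let $B$ be $\eta$-flat with direction $v$. For any hyperplane field $\tau=\nu^\perp$,
\[
|\nu(B)\cdot v|-\frac{4\eta}\alpha\ \le\ \theta^\tau_\Gamma(AB)\ \le\ |\nu(B)\cdot v|+\frac{2\eta}\alpha .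
\]
\end{lemma}

\begin{proof}
Let $D_B=\operatorname{diam}(\Gamma\cap AB)$. If $\Gamma\subset AB$, then $D_B=\operatorname{diam}\Gamma\ge2r_B$. Otherwise, by connectedness, $|x-c_B|$ takes every value in $(r_B,Ar_B)$ on $\Gamma\cap AB$, so $D_B\ge(A-1)r_B$. In both cases $D_B\ge\alpha r_B$. For $x,y\in\Gamma\cap AB$ write $y-x=\lambda v+e$ with $e\perp v$. Then $|e|\le2\eta r_B\le\frac{2\eta}\alpha D_B$ and $|y-x|-|e|\le|\lambda|\le|y-x|\le D_B$. Hence
\[
|y-x|\,|\nu(B)\cdot v|-2|e|\ \le\ |\nu(B)\cdot(y-x)|\ \le\ D_B|\nu(B)\cdot v|+|e| .
\]
Divide by $D_B$; for the lower bound let $|y-x|\to D_B$.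
\end{proof}

\subsection{The three kinds of balls}
Let $\tau=\tau_\epsilon$. If $\operatorname{diam}\Gamma=0$ the sum is empty, so let $\operatorname{diam}\Gamma>0$ and use the notation of Section~\ref{sec:curve}. It suffices to bound $\sum_{B\in\mathcal F_0}r_B$ for an arbitrary finite family $\mathcal F_0$ of balls counted in $\Sigma^\tau_{A,\epsilon}(\Gamma)$, uniformly in $\mathcal F_0$. To each ball we attach an arc that is small enough to lie in $AB$ and within $\frac\delta{16}r_B$ of $B$, but comparable to $B$ in size. Put
\[
\omega=\min\Big\{\frac\delta{16},\frac{A-1}2\Big\},\qquad\eta=\min\Big\{\frac{\alpha\epsilon}8,\frac{\omega\epsilon}{512}\Big\}.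
\]
For $B\in\mathcal F_0$ choose $t_B$ with $\gamma(t_B)\in B$, and let $k_B$ be the least $k$ with $4\rho_k\le\omega r_B$. Since $4\rho_0\ge8r_B>\omega r_B$, we have $k_B\ge1$ and $4\rho_{k_B-1}>\omega r_B$, that is,
\begin{equation}\label{eq:scale}
\frac{\omega r_B}{16}<\rho_{k_B}\le\frac{\omega r_B}4 .
\end{equation}
Choose $I_B\in\mathcal P_{k_B}$ containing $t_B$. Then $\operatorname{diam}\gamma(I_B)\le\omega r_B$, and $\gamma(I_B)\subset AB$ because $1+\omega<A$. Form the tops with $K=\max_{B\in\mathcal F_0}k_B$.

\emph{1. Balls that are not $\eta$-flat} have total radius at most $C(n,A,\epsilon)\ell(\Gamma)$ by Lemma~\ref{lem:flat}.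

\emph{2. Balls with $I_B$ bad.} Fix $I\in\mathcal P_k$. By \eqref{eq:scale} the balls with $I_B=I$ have radii in $[\frac{4\rho_k}\omega,\frac{16\rho_k}\omega)$. They meet $\gamma(I)$, so they lie in a ball of radius $4\rho_k+\frac{32\rho_k}\omega\le\frac{36\rho_k}\omega$ about $\gamma(a_I)$, and by (V) there are at most $9^n$ of them. By \eqref{eq:bad} the balls with $I_B$ bad have total radius at most $9^n\cdot\frac{16}\omega\cdot\frac{2m}\zeta\Lambda$.

\emph{3. Balls that are $\eta$-flat with $I_B$ good.} Let $v$ be a direction of flatness and $T=T(I_B)$. We pass the transversality to $\tau(B)$ from $v$ to $u_{I_B}$ and then to $u_T$. Lemma~\ref{lem:theta} and $\theta^\tau_\Gamma(AB)>\epsilon$ give $|\nu(B)\cdot v|\ge\epsilon-\frac{2\eta}\alpha\ge\frac34\epsilon$. Both endpoints of the chord $\Delta_{I_B}$ lie in $\Gamma\cap AB$, so its component orthogonal to $v$ has norm at most $2\eta r_B$, while $|\Delta_{I_B}|\ge\rho_{k_B}/2\ge\omega r_B/32$ by Lemma~\ref{lem:good} and \eqref{eq:scale}. So the component of $u_{I_B}$ orthogonal to $v$ has norm at most $h=64\eta/\omega\le\epsilon/8$, and $|u_{I_B}\cdot v|\ge1-h$.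 Therefore
\[
|\nu(B)\cdot u_{I_B}|\ge\tfrac34\epsilon(1-h)-h\ge\tfrac34\epsilon-2h\ge\tfrac\epsilon2,\qquad|\nu(B)\cdot u_T|\ge\tfrac\epsilon2-\mu\ge\tfrac\epsilon4=s .
\]
Fix a top $T$ and let $\mathcal H_T$ be the family of balls of this kind with $T(I_B)=T$. Let $u=u_T$, $f=f_T$ from Lemma~\ref{lem:graph}, which has $\kappa=\epsilon/128\le\epsilon/64$, and $D=\frac{16}\omega\operatorname{diam}\gamma(T)$. For $B\in\mathcal H_T$ put $x_B=\gamma(a_{I_B})\cdot u$. Then $g(x_B)=\gamma(a_{I_B})$, and this point is within $\omega r_B\le\frac\delta{16}r_B$ of $\gamma(t_B)\in B$. By \eqref{eq:scale} and \eqref{eq:diam}, $r_B\le\frac{16}\omega\rho_{k_B}\le\frac{16}\omega\operatorname{diam}\gamma(I_B)\le D$. The numbers $x_B$ lie in an interval of length $\operatorname{diam}\gamma(T)\le D$, hence in one of length $D$. Proposition~\ref{prop:graph} gives $\sum_{\mathcal H_T}r_B\le C_0D$, and by Lemma~\ref{lem:tops} the sum over all tops is at most $\frac{16}\omega C_0C_2\Lambda$.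

The three bounds depend only on $n,A,\epsilon$ and $\ell(\Gamma)$, since $\Lambda\le2\ell(\Gamma)$. The field $\tau_\epsilon$ was defined without reference to $A$. This proves Theorem~\ref{thm:fixed}. \qed

\section{One field for all $\epsilon$: proof of Theorem~\ref{thm:main}}\label{sec:one}

The guide of a ball changes with $\epsilon$, and the definition gives no relation between the lines $\tau_\epsilon(B)$ for different $\epsilon$. We read Theorem~\ref{thm:fixed} as follows: a flat curve may be charged for $B$ whenever its direction is far from $\tau_\epsilon(B)$. The directions that none of the first $k$ fields can charge form a small set, possibly empty, and these sets decrease. A line chosen in the last nonempty set is close to all uncharged directions at every stage.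

Let $n=2$. For lines $v,w\in\mathcal L_1$ at angles $\phi,\psi$ to the horizontal let $d(v,w)=|\sin(\phi-\psi)|=\frac12|e^{2i\phi}-e^{2i\psi}|$. The second expression shows that $d$ is a metric in which $\mathcal L_1$ is a circle, hence compact. We let $v$ also denote the line spanned by a unit vector $v$; then $|\nu\cdot v|=d(v,\nu^\perp)$ for a unit vector $\nu$. This is where $n=2$ is used. A direction that is nearly contained in a line is close to it in a metric, so the triangle inequality is available, whereas in $\mathbb R^3$ two planes that contain the same direction may be orthogonal.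

Let $\epsilon_j=2^{-j}$ and $\tau_j=\tau_{\epsilon_j}$ for $j\ge1$. For $B\in\mathcal F$ put
\[
V_0(B)=\mathcal L_1,\qquad V_k(B)=\{v\in\mathcal L_1:\ d(v,\tau_j(B))\le2\epsilon_j\ \text{ for }1\le j\le k\}.
\]
These sets are compact and decrease. If all are nonempty, choose $\tau(B)\in\bigcap_kV_k(B)$. Otherwise choose $\tau(B)\in V_{k_0}(B)$, where $k_0$ is the largest index with $V_{k_0}(B)\ne\emptyset$. In both cases
\begin{equation}\label{eq:select}
V_k(B)\ne\emptyset\quad\Longrightarrow\quad\tau(B)\in V_k(B).
\end{equation}
The map $\tau$ depends on neither $\epsilon$ nor $A$.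

Fix $A>1$, $\epsilon\in(0,1)$ and $\Gamma$. Let $k$ be the least index with $5\epsilon_k\le\epsilon$, and let $\eta=\alpha\epsilon_k/8$ with $\alpha=\min\{A-1,2\}$. Let $B$ be counted in $\Sigma^\tau_{A,\epsilon}(\Gamma)$. By Lemma~\ref{lem:flat} the balls that are not $\eta$-flat have total diameter at most $C'(A,\epsilon)\ell(\Gamma)$. Let $B$ be $\eta$-flat with direction $v$. The upper bound in Lemma~\ref{lem:theta} gives $d(v,\tau(B))>\epsilon-\frac{\epsilon_k}4>4\epsilon_k$. If $v$ were in $V_k(B)$, then $\tau(B)\in V_k(B)$ by \eqref{eq:select}, and $d(v,\tau(B))\le d(v,\tau_k(B))+d(\tau_k(B),\tau(B))\le4\epsilon_k$, a contradiction. So $d(v,\tau_j(B))>2\epsilon_j$ for some $j\in\{1,\dots,k\}$, and the lower bound in Lemma~\ref{lem:theta} gives $\theta^{\tau_j}_\Gamma(AB)>2\epsilon_j-\frac{\epsilon_k}2>\epsilon_j$. Thus $B$ is counted in $\Sigma^{\tau_j}_{A,\epsilon_j}(\Gamma)$. By Theorem~\ref{thm:fixed},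
\[
\Sigma^\tau_{A,\epsilon}(\Gamma)\le\Big(C'(A,\epsilon)+\sum_{j=1}^kC(2,A,\epsilon_j)\Big)\ell(\Gamma).
\]
This proves Theorem~\ref{thm:main}, and the problem has the answer yes. \qed

\section{Sharpness: proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}

In each part we take an arbitrary field $\tau$ and find curves for which $\Sigma^\tau_{A,1/2}(\Gamma)/\ell(\Gamma)$ is arbitrarily large. In (a) the curve is built from $\tau$. In (b) and (c) it is random, and some curve attains at least the expected value.

\subsection{No inflation}
Let $\mathcal F$ be the family of Example~\ref{ex:tangent}, let $\tau$ be any line field and let $\mathcal F_0\subset\mathcal F$ be finite. Start from $[0,1]\times\{0\}$, which meets $B=D_{p/q}$ only at $(\frac pq,0)$. For each $B\in\mathcal F_0$, of radius $r$, choose $h\in(0,r)$ and add a small set inside $B$.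
\begin{itemize}
\item If $\tau(B)$ makes an angle at most $45^\circ$ with the horizontal, add the vertical segment $\{\frac pq\}\times[0,h]$.
\item Otherwise add this segment and the horizontal chord $[\frac pq-w,\frac pq+w]\times\{h\}$ of $B$, where $w^2+(r-h)^2=r^2$. Thus $w=\sqrt{2rh-h^2}$, and $w>h$ because $h<r$.
\end{itemize}
Let $\Gamma$ be the union. Since the disks are disjoint, $\Gamma\cap B$ is the set added in $B$. In the first case it is a segment at angle at least $45^\circ$ to $\tau(B)$, so $\theta^\tau_\Gamma(B)\ge1/\sqrt2$. In the second case its convex hull is a triangle with sides $2w$ and $\sqrt{w^2+h^2}<2w$ (twice), so the diameter $2w$ is attained by the chord, which makes an angle more than $45^\circ$ with $\tau(B)$; again $\theta^\tau_\Gamma(B)\ge1/\sqrt2$. The added length $h+2w$ tends to $0$ with $h$, so we can arrange $\mathcal H^1(\Gamma)\le2$. The set $\Gamma$ is a finite tree of segments, so a closed path that runs twice along each edge parametrizes it with length at most $4$. Thus $\ell(\Gamma)\le4$, while $\operatorname{diam}B\le1\le\operatorname{diam}\Gamma$ and $\Sigma^\tau_{1,1/2}(\Gamma)\ge\sum_{\mathcal F_0}\operatorname{diam}B$,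 which is unbounded. This proves (a).

\subsection{No disjointness}
Generation $k$ consists of $4^k$ disks of radius $2^{-k-1}$. Let $\tau$ be any line field, $A\ge1$ and $N\ge1$. Let $\Gamma$ be $[0,1]\times\{t\}$ or $\{t\}\times[0,1]$ with probability $\frac12$ each, with $t$ uniform in $[0,1]$ and independent of the orientation. For each disk $B$, one of the two orientations makes an angle at least $45^\circ$ with $\tau(B)$. With probability $\frac12\cdot2r_B$ the segment has this orientation and meets the interior of $B$. Then $\Gamma\cap AB$ is a nondegenerate segment, $\theta^\tau_\Gamma(AB)\ge1/\sqrt2$ and $\operatorname{diam}B\le1=\operatorname{diam}\Gamma$, so $B$ is counted. The expected total diameter of the disks of generations $0,\dots,N-1$ for which this event occurs is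
\[
\sum_B2r_B\cdot r_B=2\sum_{k<N}4^k4^{-k-1}=\frac N2,
\]
while $\ell(\Gamma)=1$. Letting $N\to\infty$ proves (b).

\subsection{Lines in $\mathbb R^3$}
We imitate (b) inside the plane $z=0$ by disjoint balls that dip only slightly below it, as the disks of Example~\ref{ex:tangent} touch a line. A ball of radius $r$ that dips to depth $r/M$ occupies and blocks a disk of radius about $r/\sqrt M$ in the plane. So one scale blocks a fraction of order $1/M$ of the area, and about $M$ scales fit. Each scale contributes about $1/\sqrt M$ to the expected sum, for a total of order $\sqrt M$.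

\emph{The family $\mathcal F_M$.} Fix an integer $M\ge2$ and let $N=\lfloor M/2\rfloor\ge M/3$. Choose $r_1>\dots>r_N$ with $r_1\le\frac14$, $\frac1{4r_i}\in\mathbb N$ and $r_{i+1}\le\frac{r_i}{100M}$. Tile $[0,1]^2$ by $\frac1{16r_i^2}$ square cells of side $4r_i$. For each cell center $p$ the \emph{scale-$i$ ball at $p$} is the closed ball with center $(p,r_i(1-\frac1M))$ and radius $r_i$. It meets $z=0$ in the disk about $p$ of radius $r_i\sqrt{2/M-1/M^2}\ge r_i/\sqrt M$, and it lies in the unit cube $[0,1]^2\times[-\frac14,\frac34]$. Balls of one scale are disjoint, their centers being at least $4r_i$ apart. For $i=1,\dots,N$ successively, keep the scale-$i$ balls that are disjoint from all larger balls already kept. The kept balls form a disjoint family $\mathcal F_M$.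

\emph{Most balls are kept.} Let $i<j$ and let the scale-$j$ ball at $p$ meet the scale-$i$ ball at $p_0$. Comparing the distance of the centers with $r_i+r_j$ and using $(1-\frac1M)^2\ge1-\frac2M$,
\[
|p-p_0|^2\le(r_i+r_j)^2-(r_i-r_j)^2\big(1-\tfrac1M\big)^2\le4r_ir_j+\tfrac2Mr_i^2\le\tfrac3Mr_i^2 .
\]
The cell of $p$ lies within $2\sqrt2\,r_j\le3r_j\le0.03\,r_i/\sqrt M$ of $p$, hence in the disk of radius $2r_i/\sqrt M$ about $p_0$. Comparing areas, one scale-$i$ ball removes at most $\frac{4\pi r_i^2}{M}\cdot\frac1{16r_j^2}$ scale-$j$ balls. The at most $\frac1{16r_i^2}$ balls of scale $i$ thus remove a fraction at most $\frac\pi{4M}$ of the $\frac1{16r_j^2}$ balls of scale $j$, and all larger scales together remove a fraction at most $\frac{N\pi}{4M}\le\frac\pi8<0.4$. So the kept balls of each scale satisfy $\sum r_B^2\ge\frac{0.6}{16}\ge\frac1{32}$.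

\emph{Random segments.} Let $\tau$ be any line field on $\mathcal F_M$ and $A>1$. Let $\phi$ be uniform in $[0,2\pi)$ and $t$ uniform in $[-1,1]$, independent. Let $\Gamma\subset\{z=0\}$ be the segment of length $4$ with direction $u_\phi=(\cos\phi,\sin\phi,0)$ and midpoint $(\frac12,\frac12,0)+t(-\sin\phi,\cos\phi,0)$. Fix $B\in\mathcal F_M$ at $p$, and let the unit vector $e$ span $\tau(B)$. Then $|e\cdot u_\phi|\le|\cos(\phi-\phi_0)|$ for some $\phi_0$, so with probability at least $\frac12$ in $\phi$ we have $|e\cdot u_\phi|\le1/\sqrt2$, and the sine of the angle between $\Gamma$ and $\tau(B)$ is at least $1/\sqrt2$. The disk of radius $r_B/\sqrt M$ about $p$ lies within $\frac{\sqrt2}2+\frac14<1$ of the center of the square. Hence, for each $\phi$, the segment $\Gamma$ meets this disk exactly when $t$ lies in a certain subinterval of $[-1,1]$ of length $2r_B/\sqrt M$, an event of probability $r_B/\sqrt M$. When both events occur, $\Gamma$ meets $B$, the set $\Gamma\cap AB$ is a nondegenerate segment, $\theta^\tau_\Gamma(AB)\ge1/\sqrt2$, and $\operatorname{diam}B\le4=\operatorname{diam}\Gamma$. The expected total diameter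 of these balls is at least
\[
\sum_{B\in\mathcal F_M}2r_B\cdot\frac12\cdot\frac{r_B}{\sqrt M}\ge\frac N{32\sqrt M}\ge\frac{\sqrt M}{96},
\]
while $\ell(\Gamma)=4$.

\emph{One family.} Map the unit cube that contains $\mathcal F_M$ onto $[2^{-M},\frac32 2^{-M}]^3$ by a translation and a dilation. These cubes are disjoint subsets of $[0,1]^3$, so the union $\mathcal F$ of the images is a disjoint family. The numbers $\theta$ and the ratio $\Sigma^\tau_{A,1/2}(\Gamma)/\ell(\Gamma)$ are invariant under such maps, and further balls only increase the sum. So for any line field on $\mathcal F$ and any $A>1$ the ratio is at least $\sqrt M/384$ for some segment, for every $M$. This proves (c). All the segments used are horizontal, so the constant hyperplane field $\{z=0\}$ gives them $\theta=0$, in accordance with Theorem~\ref{thm:fixed}. \qed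

\begin{thebibliography}{9}

\bibitem{AO}
Alberti and Ottolini, \emph{On the structure of continua with finite length and Go{\l}\c{a}b's semicontinuity theorem}.

\bibitem{DES}
Guy C. David, Sylvester Eriksson-Bique, Raanan Schul, \emph{Coarse and pointwise tangent fields}, arXiv:2508.04653 (2025).

\bibitem{Jones}
P. Jones, Invent. Math. 102 (1990).

\bibitem{Oki}
K. Okikiolu, J. London Math. Soc. 46 (1992).

\end{thebibliography}
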